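# Minimal and pseudocompact group topologies on torsion abelian groups

All topological groups in these notes are Hausdorff, and all groups are abelian. We write $\mathfrak c=2^\omega$. For a cardinal $\kappa$ and a finite discrete group $A$, $A^\kappa$ is the full power with the product topology, and $A^{(\kappa)}$ is the direct sum of $\kappa$ copies of $A$ (a group, with no topology attached). $\mathbb Z(m)$ is the cyclic group of order $m$. We put $G[m]=\{x\in G: mx=0\}$ and write $G_p$ for the $p$-primary component of $G$. The subgroup $G[p]$ is called the $p$-socle of $G$.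

## 1. Minimal, precompact and pseudocompact group topologies

**Definition (minimal).** A Hausdorff group topology $\tau$ on $G$ is *minimal* if every Hausdorff group topology $\tau'\subseteq\tau$ on $G$ equals $\tau$. Equivalently, every continuous isomorphism from $(G,\tau)$ onto a Hausdorff topological group is a topological isomorphism. (Transport the topology of the target back to $G$.)

*Examples.* Every compact group is minimal, because a continuous bijection from a compact space to a Hausdorff space is a homeomorphism. The discrete topology on $\mathbb Z(p)^{(\omega)}$ is not minimal: the topology induced from $\mathbb Z(p)^{\omega}$ is Hausdorff and strictly coarser. We will see a noncompact minimal group in a moment.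

**Definition (precompact, completion).** A topological group $G$ is *precompact* if it is a dense topological subgroup of a compact group $K$. This $K$ is unique up to isomorphism over $G$ and is called the *completion* of $G$.

*Example.* Every subgroup of a compact group is precompact, and its completion is its closure. With the topology induced from $\mathbb Z(p)^\omega$, the group $\mathbb Z(p)^{(\omega)}$ is precompact with completion $\mathbb Z(p)^\omega$.

If $mG=0$, then $mK=0$ by density.

Two classical facts control minimality.

**Fact F1 (Prodanov–Stoyanov, 1984).** Every minimal abelian group is precompact.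

**Fact F2 (Minimality criterion; Stephenson, Prodanov, Banaschewski).** A dense subgroup $G$ of a compact abelian group $K$ is minimal if and only if $G\cap N\neq0$ for every nontrivial closed subgroup $N$ of $K$.

*Example (minimal, not compact).* Let $K=\mathbb Z(p^2)^\omega$ and $G=\{x\in K: px\text{ has finite support}\}$. Then $G$ contains all finitely supported sequences, so it is dense, and it contains $K[p]$. A nontrivial subgroup $N$ of $K$ contains an element of order $p$, and that element lies in $G$. By F2, $G$ is minimal. It is not compact, because it is dense and misses $(1,1,1,\dots)$.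

**Definition (pseudocompact).** A topological group is *pseudocompact* if every continuous real-valued function on it is bounded.

**Definition ($G_\delta$-dense).** A $G_\delta$-set is a countable intersection of open sets. A subset of $K$ is *$G_\delta$-dense* if it meets every nonempty $G_\delta$-subset of $K$. Open sets are $G_\delta$, so $G_\delta$-dense sets are dense.

**Fact F3 (Comfort–Ross, 1966).** A topological group is pseudocompact if and only if it is precompact and $G_\delta$-dense in its compact completion.

*Examples.* Compact groups are pseudocompact. If $K$ is compact and metrizable, its points are $G_\delta$-sets, so the only $G_\delta$-dense subgroup of $K$ is $K$ itself. In particular $\mathbb Z(p)^{(\omega)}$ with the topology induced from $\mathbb Z(p)^\omega$ is not pseudocompact, and neither is the minimal group of the previous example. A noncompact pseudocompact group is the $\Sigma$-product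
$$\Sigma=\{x\in\mathbb Z(p)^{\omega_1}:|\mathrm{supp}\,x|\le\omega\}.$$
Its $G_\delta$-density in $\mathbb Z(p)^{\omega_1}$ is checked in Lemma 7. By F3, $\Sigma$ is pseudocompact. By F2 it is not minimal: if $x\notin\Sigma$, the subgroup $\langle x\rangle$ of order $p$ misses $\Sigma\setminus\{0\}$.

Continuous images of pseudocompact spaces are pseudocompact, straight from the definition. A finite group is compact in its only Hausdorff topology, the discrete one, hence pseudocompact.

**Definition (weight).** The *weight* $w(X)$ is the least cardinality of a base of $X$.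

*Example.* $w(\mathbb Z(p)^\kappa)=\kappa$ for infinite $\kappa$.

**Characters.** A character of a compact abelian group $K$ is a continuous homomorphism to the circle. Characters separate points, so $K$ carries the coarsest topology making them continuous. If $mK=0$, characters take values in the finite discrete group of $m$-th roots of unity, so their kernels are open and the sets
$$x+\ker\chi_1\cap\dots\cap\ker\chi_r\qquad(x\in K,\ \chi_1,\dots,\chi_r\text{ characters})\tag{1}$$
form a base of $K$.

**Fact F4 (from Pontryagin duality).** If $K$ is compact abelian with $p^nK=0$, its dual is a bounded $p$-group, hence a direct sum of cyclic groups, so $K\cong\prod_{i=1}^n\mathbb Z(p^i)^{\kappa_i}$ topologically. If $K$ is infinite, then $w(K)=\max\kappa_i$ and $|K[p]|=|K|=2^{w(K)}$.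

The last equality is visible from the product: $K[p]\cong\prod_i\mathbb Z(p)^{\kappa_i}$ already has $2^{\max\kappa_i}$ elements.

**Lemma 1.** Let $G$ be a dense subgroup of an infinite compact abelian group $K$ with $mK=0$. Then $w(G)=w(K)$. Moreover $G$ is metrizable iff $K$ is metrizable iff $w(K)=\omega$. In that case there are countably many characters of $K$ with trivial common kernel.

*Proof.* Let $\lambda$ be the least size of a neighborhood base $\{U_a\}$ of $0$ in $G$. Clearly $\lambda\le w(G)\le w(K)$. If $\lambda$ were finite, $\{0\}$ would be open in $G$, say $\{0\}=O\cap G$ with $O$ open in $K$. Density gives $O\subseteq\overline{O\cap G}=\{0\}$, so $K$ would be discrete and compact, hence finite. So $\lambda$ is infinite.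

The closures $\overline{U_a}$ form a neighborhood base of $0$ in $K$. Indeed, if $O\cap G\subseteq U_a$ with $O$ an open neighborhood of $0$, then $O\subseteq\overline{O\cap G}\subseteq\overline{U_a}$. Given a neighborhood $O$ of $0$ in $K$, choose by regularity an open $O'\ni0$ with $\overline{O'}\subseteq O$, and then $U_a\subseteq O'$; so $\overline{U_a}\subseteq O$. By (1), each $\overline{U_a}$ contains a finite intersection of kernels. Altogether this gives at most $\lambda$ characters with trivial common kernel, so $K$ embeds in a product of $\lambda$ finite groups and $w(K)\le\lambda$. Thus $\lambda=w(G)=w(K)$.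

If $G$ is metrizable, then $\lambda=\omega$. If $\lambda=\omega$, then $K$ embeds in a countable product of finite groups, so $K$ and its subgroup $G$ are metrizable. $\square$

## 2. Bounded groups and the invariants $\alpha_i$

**Definition (torsion, bounded).** A group is *torsion* if every element has finite order, and *bounded* if $mG=0$ for some $m\ge1$.

*Example.* $\bigoplus_{n}\mathbb Z(p^n)$ is torsion but not bounded; $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is bounded.

By the Prüfer–Baer theorem, a bounded $p$-group has the form $G\cong\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\alpha_i)}$.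

**Definition (invariants).** For a bounded $p$-group $G$ put
$$\alpha_i(G)=\dim_{\mathbb F_p}\,(p^{i-1}G)[p]\,/\,(p^iG)[p].\tag{2}$$

For $G=\bigoplus_l\mathbb Z(p^l)^{(\alpha_l)}$, the subgroup $(p^{i-1}G)[p]$ is the socle of the part $l\ge i$. So (2) returns $\alpha_i$, and the invariants determine $G$. In the same way, for $K=\prod_l\mathbb Z(p^l)^{\kappa_l}$ (finitely many $l$) the quotient in (2) is $\mathbb Z(p)^{\kappa_i}$, so
$$\alpha_i(K)=\dim\mathbb Z(p)^{\kappa_i}=\begin{cases}\kappa_i&\kappa_i\text{ finite},\\2^{\kappa_i}&\kappa_i\text{ infinite}.\end{cases}\tag{3}$$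
Directly from (2), $\alpha_i(p^jG)=\alpha_{i+j}(G)$. If $G$ is infinite, then $|G|=\max_i\alpha_i$. An infinite vector space over $\mathbb F_p$ has dimension equal to its cardinality; we use this constantly.

*Examples.* $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ has $(\alpha_1,\alpha_2)=(\omega,\mathfrak c)$. As an abstract group, $\mathbb Z(p^n)^\kappa\cong\mathbb Z(p^n)^{(2^\kappa)}$ for infinite $\kappa$, by (3).

**Definition (CH and Lusin's Hypothesis).** CH is the statement $2^\omega=\omega_1$. *Lusin's Hypothesis* is the statement $2^{\omega_1}=2^\omega$.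

*Example.* Under CH, Cantor's theorem gives $2^\omega=\omega_1<2^{\omega_1}$, so CH contradicts Lusin's Hypothesis.

## 3. Can minimality and pseudocompactness be achieved at once?

Suppose a torsion abelian group $G$ carries some minimal group topology and also some pseudocompact group topology, perhaps unrelated to the first. *Must $G$ carry a single Hausdorff group topology that is both minimal and pseudocompact?* The problem comes from D. Dikranjan, A. Giordano Bruno, D. Shakhmatov, "Minimal pseudocompact group topologies on free abelian groups", arXiv:0811.0914 (2008).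

**Theorem A.** The question is undecidable in ZFC. The statement "every torsion abelian group admitting a minimal group topology and a pseudocompact group topology admits a minimal pseudocompact group topology" is equivalent to Lusin's Hypothesis $2^{\omega_1}=2^\omega$. If $2^\omega<2^{\omega_1}$ (for example under CH), then for every prime $p$ the group $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is a counterexample.

**Theorem B (in ZFC).**

1. A bounded abelian group $G$ admits a minimal group topology iff for every prime $p$, $G_p$ is finite or $|G_p|=2^\kappa$ for some infinite $\kappa$.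
2. A torsion abelian group $G$ admits a minimal pseudocompact group topology iff $G$ is bounded and for every prime $p$ at least one of the following holds:
   - (i) every $\alpha_i(G_p)$ is finite or equal to $\mathfrak c$;
   - (ii) $G_p$ admits a pseudocompact group topology and $|G_p|=2^\kappa$ for some *uncountable* $\kappa$.
3. If a torsion abelian group $G$ admits both a minimal and a pseudocompact group topology, then it fails to admit a minimal pseudocompact one iff $2^\omega<2^{\omega_1}$ and, for some $p$ and $i$, $|G_p|=\mathfrak c$ and $\omega\le\alpha_i(G_p)<\mathfrak c$.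
4. If $G$ is an infinite $p$-group admitting a pseudocompact group topology, then the weights of its nonmetrizable minimal pseudocompact group topologies are exactly the uncountable $\kappa$ with $2^\kappa=|G|$.

## 4. Homogeneous groups: exponent $p$ and $\mathbb Z(p^2)^{(\alpha)}$

Let $G=\mathbb Z(p)^{(\alpha)}$ with $\alpha$ infinite. Suppose $G$ is minimal in some topology. By F1 it has a compact completion $K$, and $pK=0$. For $0\ne x\in K$ the subgroup $\langle x\rangle$ has order $p$ and is closed, so by F2 it meets $G$ nontrivially, and hence $x\in G$. So $G=K$: on a group of exponent $p$, minimal means compact. By F4, $\alpha=|G|=2^\kappa$ for an infinite $\kappa$; conversely $\mathbb Z(p)^{(2^\kappa)}\cong\mathbb Z(p)^\kappa$ is compact. For exponent $p$ the answer is yes, because any minimal topology is already compact.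

Now let $G=\mathbb Z(p^2)^{(\alpha)}$, $\alpha$ infinite. If $G$ is minimal with completion $K$, then $p^2K=0$ and the same argument gives $K[p]\subseteq G\subseteq K$. So $\alpha=|G|=2^{w(K)}$ by F4, and $G\cong\mathbb Z(p^2)^{w(K)}$ carries a compact topology. Again the answer is yes.

Any difficulty must therefore come from mixing. In exponent $p^2$ the minimality condition says only that $K[p]\subseteq G$. This pins down $|G|$ but not the two invariants separately. The pair $(\alpha_1,\alpha_2)=(\omega,\mathfrak c)$ has the right cardinality $\mathfrak c=2^\omega$, while $\alpha_1=\omega$ is neither finite nor of the form $2^\kappa$, so by (3) the group has no compact topology at all. This is the group in Theorem A.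

## 5. Descending from a pseudocompact topology, and where Zorn's Lemma stops

A Hausdorff group topology coarser than a pseudocompact one is pseudocompact, being a continuous image. So the natural attempt is to start with a pseudocompact $(G,\tau)$ and look for a minimal topology below $\tau$.

Let $K$ be the completion. If $N\le K$ is closed with $N\cap G=0$, then $G\to K/N$ is injective and induces a coarser Hausdorff group topology on $G$. Suppose $N$ is *maximal* among closed subgroups with $N\cap G=0$. A nontrivial closed subgroup of $K/N$ is $L/N$ with $L\supsetneq N$ closed. By maximality there is $0\ne g\in L\cap G$; since $g\notin N$, the image of $G$ meets $L/N$ nontrivially. By F2 the new topology is minimal. So a maximal $N$ would finish the problem.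

Zorn's Lemma asks for upper bounds of chains, and they need not exist. Take $G=\Sigma\le\mathbb Z(p)^{\omega_1}$. Choose pairwise disjoint uncountable sets $A_k\subseteq\omega_1\setminus\{0\}$, $k<\omega$, and let $e_0$ be the element with value $1$ at $0$ and value $0$ elsewhere. Put $x_k=e_0+1_{A_k}$ and $N_m=\langle x_0,\dots,x_m\rangle$, which is finite and hence closed. If $\sum_{k\le m} a_kx_k$ has some $a_l\neq0$, it takes the value $a_l$ on all of $A_l$, so it has uncountable support. Hence $N_m\cap\Sigma=0$. But each coordinate lies in at most one $A_k$, so $x_k\to e_0$, and any closed subgroup containing all $N_m$ contains $e_0\in\Sigma$. The chain has no upper bound. Nothing in this approach compares the *weight* of the pseudocompact topology with the *size* of the group, and that comparison is what decides the question.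

Taking a join does not help either. If $\tau_m$ is minimal, $\tau_p$ is pseudocompact and $\tau_m\vee\tau_p$ is minimal, then $\tau_m=\tau_m\vee\tau_p\supseteq\tau_p$, so $\tau_p=\tau_m$, and $\tau_m$ was pseudocompact to begin with.

We will instead build the topology from scratch, inside a compact group whose weight $\kappa$ satisfies $2^\kappa=|G|$.

## 6. Density tested on quotients

**Purpose.** We need to check both density and $G_\delta$-density of many subgroups. Both reduce to one algebraic identity, so one set of lemmas serves for both.

**Lemma 2.** Let $K$ be a bounded compact abelian group and $S\le K$.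

- $S$ is dense in $K$ iff $S+N=K$ for all closed $N\le K$ with $K/N$ finite.
- $S$ is $G_\delta$-dense in $K$ iff $S+N=K$ for all closed $N\le K$ with $K/N$ metrizable.

*Proof.* The condition $S+N=K$ says that $S$ meets every coset $x+N$.

If $K/N$ is finite, then $N$ is open, so a dense $S$ meets $x+N$. Conversely, by (1) every nonempty open set contains some $x+N$ with $N$ a finite intersection of kernels of characters, and $K/N$ is then finite.

If $K/N$ is metrizable, then $\{0\}$ is a $G_\delta$-set in $K/N$, so cosets of $N$ are $G_\delta$-sets and a $G_\delta$-dense $S$ meets them. Conversely, let $x\in\bigcap_nU_n$ with $U_n$ open. By (1), each $U_n$ contains $x+N_n$ with $N_n$ a finite intersection of kernels. Then $N=\bigcap N_n$ is the intersection of countably many kernels, so $K/N$ embeds in a countable product of finite groups and is metrizable. Since $x+N\subseteq\bigcap U_n$, a subgroup meeting $x+N$ meets $\bigcap U_n$. $\square$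

**Definition ($\mathcal P$-dense).** Let $\mathcal P$ be either the class of finite groups or the class of compact metrizable groups. *$\mathcal P$-dense* means $S+N=K$ whenever $N\le K$ is closed with $K/N\in\mathcal P$. So it means dense in the first case and $G_\delta$-dense in the second.

*Example.* $\mathbb Z(p)^{(\omega)}\le\mathbb Z(p)^\omega$ is $\mathcal P$-dense for $\mathcal P$ = finite groups. It is not for $\mathcal P$ = compact metrizable groups: take $N=0$.

Both classes are closed under closed subgroups and Hausdorff quotients.

**Lemma 3.** Let $f:C\to C'$ be a continuous surjective homomorphism of bounded compact abelian groups and $S\le C$.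

(a) If $S$ is $\mathcal P$-dense in $C$, then $f(S)$ is $\mathcal P$-dense in $C'$.

(b) If $S\supseteq\ker f$ and $f(S)$ is $\mathcal P$-dense in $C'$, then $S$ is $\mathcal P$-dense in $C$.

(c) If $p^nC=0$ and the image of $S$ in $C/pC$ is $\mathcal P$-dense, then $S$ is $\mathcal P$-dense in $C$.

(d) If $S_k$ is $\mathcal P$-dense in $C_k$ for $k=1,\dots,m$ (each $C_k$ bounded compact abelian), then $\prod S_k$ is $\mathcal P$-dense in $\prod C_k$.

*Proof.* (a) Let $C'/N'\in\mathcal P$ and $N=f^{-1}(N')$. Then $C/N\cong C'/N'$ (topologically, by compactness), so $S+N=C$. Applying $f$ gives $f(S)+N'=C'$.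

(b) Let $C/N\in\mathcal P$. The group $f(N)$ is compact, hence closed, and $C'/f(N)\cong C/(N+\ker f)$ is a quotient of $C/N$, hence in $\mathcal P$. So $f(S)+f(N)=C'$, that is, $S+N+\ker f=C$. As $\ker f\subseteq S$, we get $S+N=C$.

(c) Let $C/N\in\mathcal P$ and $X=S+N$. The quotient of $C/pC$ by the image of $N$ is $C/(N+pC)$, a quotient of $C/N$. So the hypothesis gives $X+pC=C$. If $X+p^kC=C$, then
$$C=X+p^kC=X+p^k(X+pC)\subseteq X+p^{k+1}C.$$
By induction $C=X+p^nC=X$.

(d) Let $C=\prod C_k$, $C/N\in\mathcal P$ and $N_k=N\cap C_k$. The map $C_k/N_k\to C/N$ is injective and continuous on a compact group, so it is an embedding onto a closed subgroup, and $C_k/N_k\in\mathcal P$. Thus $S_k+N_k=C_k$ for each $k$. Since $\prod N_k\subseteq N$, we get $\prod S_k+N=C$. $\square$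

## 7. Reduction to bounded $p$-groups and to the socle

**Purpose.** We replace "torsion" by "bounded", split into primes, and turn minimality into one inclusion.

**Lemma 4.** Let $G$ be a bounded abelian group with a precompact group topology and completion $K$. Then $K=\prod_pK_p$ topologically, over finitely many $p$, and $G=\bigoplus_pG_p$ with $G_p=G\cap K_p$ dense in $K_p$; moreover $G_p$ is $G_\delta$-dense in $K_p$ if $G$ is pseudocompact. Consequently, if $G$ admits a pseudocompact group topology, so do all $G_p$ and all $p^jG_p$.

*Proof.* Let $mG=0$; then $mK=0$, and $K$ is algebraically the direct sum of its primary components for $p\mid m$. If $p^a$ is the exact power of $p$ dividing $m$, then $K_p=K[p^a]$ is closed. The map $\prod K_p\to K$, $(x_p)\mapsto\sum x_p$, is a continuous bijection of compact groups, so it is a topological isomorphism. Choose an integer $e_p\equiv1$ mod $p^a$ with $e_p\equiv0$ mod $m/p^a$. The projection $K\to K_p$ is multiplication by $e_p$, so it maps $G$ into $G\cap K_p=G_p$, and onto $G_p$ since it fixes $G_p$. Hence $G=\bigoplus G_p$, with the product topology. Now Lemma 3(a) gives (respectively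 $G_\delta$-) density of $G_p$ in $K_p$. The last sentence follows from F3 for $G_p$, and because $p^jG_p$ is a continuous image of $G_p$. $\square$

**Lemma 5.** In the situation of Lemma 4, $G$ is minimal iff $K[p]\subseteq G$ for all primes $p$. If $G$ is minimal and $G_p$ is infinite, then $K_p[p]\subseteq G_p\subseteq K_p$ and
$$|G_p|=2^{w(K_p)}.\tag{4}$$

*Proof.* If $G$ is minimal and $0\neq x\in K[p]$, then $\langle x\rangle$ is a closed subgroup of order $p$, so F2 gives $G\cap\langle x\rangle\ne0$ and thus $x\in G$. Conversely, every nontrivial closed subgroup of the torsion group $K$ contains an element of prime order, which lies in $G$ by hypothesis. So F2 applies.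

Since $K[p]=K_p[p]$, minimality gives $K_p[p]\subseteq G\cap K_p=G_p$. By F4 both ends of $K_p[p]\subseteq G_p\subseteq K_p$ have $2^{w(K_p)}$ elements. $\square$

**Lemma 6.** A torsion abelian group $G$ with a pseudocompact group topology is bounded.

*Proof.* Let $K$ be the completion. First we show that $K$ is torsion. Suppose $x\in K$ has infinite order. For each $n\ge1$ pick a character $\chi_n$ of $K$ with $\chi_n(nx)\neq1$. The set $\{y\in K:\chi_n(y)=\chi_n(x)\text{ for all }n\}$ is a $G_\delta$-set containing $x$, so by F3 it meets $G$ in some $y$. Let $my=0$ with $m\ge1$. Then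
$$1=\chi_m(my)=\chi_m(y)^m=\chi_m(x)^m=\chi_m(mx)\neq1,$$
a contradiction.

So $K=\bigcup_mK[m!]$, a countable union of closed subgroups. By the Baire category theorem some $K[m!]$ has nonempty interior, so it is open and has finite index $d$ in the compact group $K$. Hence $d\cdot m!\,K=0$. $\square$

## 8. Large dense subspaces and their liftings

**Purpose.** The first lemma supplies $\mathcal P$-dense subspaces of $\mathbb Z(p)^\sigma$ with a lot of room left over. The second turns a decomposition of the socle of $\mathbb Z(p^j)^\sigma$ into a subgroup with prescribed invariants.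

**Lemma 7.** Let $V=\mathbb Z(p)^\sigma$, $\sigma$ infinite.

(a) $E=\mathbb Z(p)^{(\sigma)}$ is dense in $V$ and $\dim V/E=2^\sigma$.

(b) If $\sigma$ is uncountable, $\Sigma=\{x\in V:|\mathrm{supp}\,x|\le\omega\}$ is $G_\delta$-dense in $V$ and $\dim V/\Sigma=2^\sigma$.

*Proof.* (a) Density is clear from the product topology. Since $|E|=\sigma<2^\sigma=|V|=|E|\cdot|V/E|$, we get $|V/E|=2^\sigma$, so $\dim V/E=2^\sigma$.

(b) Let $V/N$ be metrizable. Then $N$ is the intersection of the kernels of countably many characters of $V$: apply Lemma 1 to $V/N$ if it is infinite; the finite case is trivial. The kernel of a character of $V$ is open, so it contains $\{x:x|_F=0\}$ for a finite $F\subseteq\sigma$. Hence $N\supseteq\{x:x|_A=0\}$ for a countable $A\subseteq\sigma$. For $x\in V$ we have $x-x\cdot1_A\in N$ and $x\cdot1_A\in\Sigma$. So $\Sigma+N=V$, and $\Sigma$ is $G_\delta$-dense by Lemma 2.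

For the codimension, identify $\sigma$ with $\sigma\times\omega_1$, which is possible as $\sigma\ge\omega_1$, and let $\Delta\le V$ consist of the elements that do not depend on the $\omega_1$-coordinate. Then $|\Delta|=p^\sigma=2^\sigma$. A nonzero element of $\Delta$ has a support containing some $\{s\}\times\omega_1$, so $\Delta\cap\Sigma=0$. Hence $\dim V/\Sigma\ge\dim\Delta=2^\sigma$, and $|V|=2^\sigma$ gives equality. $\square$

For $\sigma=\omega_1$ the cardinality of $\Sigma$ is
$$|\Sigma|=\omega_1^{\omega}\cdot\mathfrak c=\mathfrak c,\qquad\text{so}\qquad\dim\Sigma=\mathfrak c,\tag{5}$$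
because $\omega_1^\omega\le\mathfrak c^\omega=\mathfrak c$.

**Lemma 8.** Let $C=\mathbb Z(p^j)^\sigma$ with $\sigma$ infinite, and $V=C[p]=p^{j-1}C\cong\mathbb Z(p)^\sigma$. Let $D,W_1,\dots,W_{j-1}$ be independent subspaces of $V$. There is $S\le C$ with
$$S\cong\bigoplus_{i<j}\mathbb Z(p^i)^{(\dim W_i)}\oplus\mathbb Z(p^j)^{(\dim D)},\qquad S[p]=D\oplus\bigoplus_{i<j}W_i,\qquad p^{j-1}S=D.$$
If $D$ is $\mathcal P$-dense in $V$, then $S$ is $\mathcal P$-dense in $C$.

*Proof.* **Step 1: building $S$.** We lift each basis vector of the socle to an element of the order we want. Let $\mathcal B_j$ be a basis of $D$ and $\mathcal B_i$ a basis of $W_i$ for $i<j$. For $b\in\mathcal B_i$ (with $1\le i\le j$) choose $c_b\in C$ with $p^{j-1}c_b=b$ and put $s_b=p^{j-i}c_b$. Then $p^{i-1}s_b=b$, so $s_b$ has order $p^i$. Let $S$ be generated by all $s_b$.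

**Step 2: independence.** We check that $S$ is the direct sum of the $\langle s_b\rangle$. Suppose $\sum n_bs_b=0$ is a finite sum with not all terms $0$, and let $p^t$ be the largest order of a term. Multiply by $p^{t-1}$. Now every term has order $1$ or $p$, not all terms are zero, and each term lies in $\langle s_b\rangle[p]=\langle b\rangle$. So a nontrivial combination of the $b$'s vanishes, contradicting the linear independence of $\bigcup_i\mathcal B_i$.

**Step 3: reading off the structure.** From $S=\bigoplus\langle s_b\rangle$ we get the isomorphism type, and $S[p]=\bigoplus\langle b\rangle=D\oplus\bigoplus W_i$. Moreover $p^{j-1}s_b=0$ for $b\in\mathcal B_i$, $i<j$, and $p^{j-1}s_b=b$ for $b\in\mathcal B_j$. Hence $p^{j-1}S=D$.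

**Step 4: density.** Multiplication by $p^{j-1}$ maps $C$ onto $V$ with kernel $C[p^{j-1}]=pC$, so it induces a topological isomorphism $C/pC\to V$. It takes the image of $S$ to $p^{j-1}S=D$. If $D$ is $\mathcal P$-dense in $V$, Lemma 3(c) shows that $S$ is $\mathcal P$-dense in $C$. $\square$

## 9. The group $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$

The tools so far settle the decisive example.

**Proposition 9.** Let $G=\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$. In ZFC, $G$ admits a minimal group topology and a pseudocompact group topology. If $2^\omega<2^{\omega_1}$, it admits no minimal pseudocompact one.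

*Proof.* **Step 1: a minimal topology.** We realize $G$ inside a group of weight $\omega$. Let $K=\mathbb Z(p^2)^\omega$ and $V=K[p]=pK$. By Lemma 7(a) write $V=E\oplus Y$ with $E$ dense and $\dim Y=\mathfrak c$. Write $Y=Y'\oplus Z$ with $\dim Y'=\mathfrak c$, $\dim Z=\omega$, and put $H=E\oplus Y'$. Then $H$ is dense in $V$, $\dim H=\mathfrak c$ and $\dim V/H=\omega$. Let
$$G'=\{x\in K:px\in H\}\supseteq K[p].$$
Since $pK=V$, we have $pG'=H$. Under the isomorphism $K/pK\cong V$ induced by multiplication by $p$, the image of $G'$ is $H$, so $G'$ is dense in $K$ by Lemma 3(c). It contains the socle, so it is minimal by Lemma 5. By (2), $\alpha_2(G')=\dim H=\mathfrak c$ and $\alpha_1(G')=\dim V/H=\omega$. Also $p^2G'=0$, so $G'\cong G$.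

**Step 2: a pseudocompact topology.** We realize $G$ inside a group of weight $\omega_1$. In $C=\mathbb Z(p^2)^{\omega_1}$ apply Lemma 8 with $D=\Sigma\le C[p]\cong\mathbb Z(p)^{\omega_1}$, which is $G_\delta$-dense with $\dim D=\mathfrak c$ by (5), and with $W_1$ of dimension $\omega$ independent of $\Sigma$, which exists by Lemma 7(b). The resulting $S\cong\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is $G_\delta$-dense in $C$, hence pseudocompact by F3.

**Step 3: the two cannot be reconciled if $2^\omega<2^{\omega_1}$.** Suppose $G$ is minimal and pseudocompact in one topology, with completion $K$. By (4), $\mathfrak c=|G|=2^{w(K)}$. If $w(K)\ge\omega_1$, then $\mathfrak c\ge2^{\omega_1}$, contrary to assumption. So $w(K)=\omega$ and $K$ is metrizable by Lemma 1. Points of $K$ are $G_\delta$-sets, and $G$ is $G_\delta$-dense by F3, so $G=K$. By F4, $G\cong\mathbb Z(p)^{\kappa_1}\times\mathbb Z(p^2)^{\kappa_2}$ with $\kappa_i\le\omega$, and (3) says $\alpha_1(G)$ is finite or $\mathfrak c$. But $\alpha_1(G)=\omega<\mathfrak c$, a contradiction. $\square$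

In short, minimality fixes the weight through $2^{w(K)}=|G|$, and weight $\omega$ together with pseudocompactness forces compactness. The rest of the notes shows that this is the *only* obstruction: as soon as $|G|=2^\kappa$ for an uncountable $\kappa$, a pseudocompact group topology on $G$ can be replaced by a minimal pseudocompact one.

## 10. Pseudocompact topologies of weight at most $\kappa$

**Purpose.** We will need a pseudocompact topology on an auxiliary group $M$ that fits inside weight $\kappa$, knowing only that $|M|\le2^\kappa$ and that $M$ has *some* pseudocompact topology. The given one may be too heavy: the $\Sigma$-product in $\mathbb Z(p)^{\mathfrak c}$ has $\mathfrak c^\omega=\mathfrak c\le2^{\omega_1}$ elements and weight $\mathfrak c$, which exceeds $\omega_1$ when CH fails.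

**Lemma 10.** Let $P$ be an infinite pseudocompact abelian group with $p^nP=0$ and $|P|=\mu\le2^\kappa$, $\kappa$ uncountable. There are an uncountable $\tau\le\kappa$ and a $G_\delta$-dense subgroup $D$ of $\mathbb Z(p)^\tau$ of dimension $\mu$ and codimension $\ge\mu$.

*Proof.* By F4 the completion of $P$ is $C\cong\prod_i\mathbb Z(p^i)^{\sigma_i}$. Put $\sigma=w(C)=\max\sigma_i$. Then $\mu\le|C|=2^\sigma$.

*Case $\sigma=\omega$.* Then $C$ is metrizable, so $P=C$ and $\mu=\mathfrak c$. Take $\tau=\omega_1$ and $D=\Sigma\le\mathbb Z(p)^{\omega_1}$. By (5), $\dim D=\mathfrak c$, and by Lemma 7(b), $D$ is $G_\delta$-dense of codimension $2^{\omega_1}\ge\mathfrak c$.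

*Case $\sigma$ uncountable.* Let $\tau=\min(\sigma,\kappa)$. Then $\tau$ is uncountable, and $\mu\le2^\sigma$ together with $\mu\le2^\kappa$ gives $\mu\le2^\tau$. Choose $i$ with $\sigma_i=\sigma$. Projecting $C$ to $\mathbb Z(p^i)^\sigma$, reducing mod $p$ and forgetting coordinates gives a continuous surjection $C\to\mathbb Z(p)^\sigma\to\mathbb Z(p)^\tau$. The image $D_0$ of $P$ is $G_\delta$-dense by Lemma 3(a), and $|D_0|\le\mu$.

If $\mu<2^\tau$, enlarge $D_0$ to a subspace $D$ of dimension $\mu$. Since $|D|=\mu<2^\tau$, the codimension of $D$ is $2^\tau\ge\mu$. If $\mu=2^\tau$, split the $2^\tau$-dimensional space $\mathbb Z(p)^\tau/\Sigma$ (Lemma 7(b)) into two summands of dimension $2^\tau$, and let $D\supseteq\Sigma$ be the preimage of one of them. Then $D$ has dimension and codimension $2^\tau=\mu$, and it is $G_\delta$-dense because $\Sigma$ is. $\square$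

**Lemma 11.** Let $M$ be a bounded abelian $p$-group with $|M|\le2^\kappa$.

(a) If $\kappa$ is infinite, $M$ has a precompact (Hausdorff) group topology of weight $\le\kappa$.

(b) If $\kappa$ is uncountable and $M$ is finite or admits a pseudocompact group topology, then $M$ has a pseudocompact group topology of weight $\le\kappa$.

*Proof.* For finite $M$ take the discrete topology. Now let $M$ be infinite.

(a) Let $p^nM=0$. As a direct sum of at most $2^\kappa$ cyclic groups of order at most $p^n$, $M$ embeds in $\mathbb Z(p^n)^{(2^\kappa)}$, and this is isomorphic to $\mathbb Z(p^n)^\kappa$ as an abstract group by (3). Take the topology induced from $\mathbb Z(p^n)^\kappa$.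

(b) **Step 1: cutting $M$ into blocks.** Lemma 8 wants the top layer to be at least as large as the lower ones, so we group each layer with a dominating layer above it. Let $M=\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\beta_i)}$. If some $\beta_l$ with $l\ge i$ is infinite, let $j(i)$ be the largest $l\ge i$ with $\beta_l=\max_{m\ge i}\beta_m$. For the remaining indices $i$, $\beta_i$ is finite, and together they contribute a finite summand $F$. Let $I$ be the set of values of $i\mapsto j(i)$. If $j=j(i)\in I$, then:

- $\beta_j$ is infinite, $i\le j$ and $\beta_i\le\beta_j$;
- $\beta_j>\beta_l$ for all $l>j$, because $j$ was the *largest* index attaining the maximum;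
- hence $j(j)=j$.

So
$$M\cong F\oplus\bigoplus_{j\in I}M_j,\qquad M_j=\bigoplus_{j(i)=j}\mathbb Z(p^i)^{(\beta_i)},$$
and $M_j$ contains the layer $i=j$. For instance, $(\beta_1,\beta_2,\beta_3)=(\omega,\mathfrak c,5)$ gives $I=\{2\}$, $F=\mathbb Z(p^3)^{5}$ and $M_2=\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$.

By Lemma 3(d) and F3, a finite product of pseudocompact bounded groups is pseudocompact, and its weight is at most $\kappa$ if the factors have weight at most $\kappa$. So it suffices to topologize each $M_j$.

**Step 2: a suitable $D$ for the block $M_j$.** We find a $G_\delta$-dense space of dimension $\beta_j$. Consider $P=p^{j-1}M\cong\bigoplus_{l\ge j}\mathbb Z(p^{l-j+1})^{(\beta_l)}$. Since $\beta_j$ is infinite and $\beta_j>\beta_l$ for $l>j$, $|P|=\beta_j$. As a continuous image of $M$ in a pseudocompact topology, $P$ is pseudocompact. Lemma 10 with $\mu=\beta_j\le|M|\le2^\kappa$ gives an uncountable $\tau\le\kappa$ and a $G_\delta$-dense $D\le\mathbb Z(p)^\tau$ of dimension $\beta_j$ and codimension $\ge\beta_j$.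

**Step 3: lifting.** We add the lower layers. In a complement of $D$ choose independent subspaces $W_i$ ($i<j$) with $\dim W_i=\beta_i$ if $j(i)=j$ and $W_i=0$ otherwise. There is room, because $\sum\dim W_i\le\beta_j$. Lemma 8, applied in $\mathbb Z(p^j)^\tau$, gives a $G_\delta$-dense subgroup isomorphic to $M_j$. It is pseudocompact by F3 and has weight $\tau\le\kappa$. $\square$

## 11. Splitting a $p$-group at its last large invariant

Let $G=\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\alpha_i)}$ have $2^\kappa$ elements. We want $G$ $\mathcal P$-dense in a compact group of weight $\kappa$ and containing its socle.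

A first try is Lemma 8 in $\mathbb Z(p^n)^\kappa$: choose a $\mathcal P$-dense $D$ of dimension $\alpha_n$ and fill the rest of the socle $V$ with the $W_i$. If $\alpha_n=2^\kappa$ this works. If $\alpha_n$ is small it cannot. Any dense $S\le\mathbb Z(p^n)^\kappa$ has $p^{n-1}S$ dense in $V\cong\mathbb Z(p)^\kappa$, by Lemma 3(a). For $S\cong\mathbb Z(p)^{(\mathfrak c)}\oplus\mathbb Z(p^2)$ with $n=2$, $pS$ has only $p$ elements and is not dense in the infinite group $V$.

The remedy is to cut $G$ at the last index $j$ with $\alpha_j=2^\kappa$. The layers up to $j$ are handled by Lemma 8 in $\mathbb Z(p^j)^\kappa$. The layers above $j$ are small; we topologize $p^jG$ by Lemma 11 and *pull back* along multiplication by $p^j$. The pullback automatically contains the whole socle. Both halves need a copy of the large layer $\mathbb Z(p^j)^{(2^\kappa)}$, and $2^\kappa+2^\kappa=2^\kappa$ provides two.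

**Proposition 12.** Let $G$ be a bounded abelian $p$-group with $|G|=2^\kappa$, $\kappa$ infinite.

(a) $G$ admits a minimal group topology of weight $\kappa$.

(b) If $\kappa$ is uncountable and $G$ admits a pseudocompact group topology, then $G$ admits a minimal pseudocompact group topology of weight $\kappa$.

*Proof.* Let $\mathcal P$-dense mean dense in case (a) and $G_\delta$-dense in case (b).

**Step 1: the splitting.** We reduce to two groups of special shape. Write $G=\bigoplus_{i=1}^n\mathbb Z(p^i)^{(\alpha_i)}$. Since $|G|=\max\alpha_i=2^\kappa$, there is a largest index $j$ with $\alpha_j=2^\kappa$. As $\alpha_j+\alpha_j=\alpha_j$, we have $G\cong G_0\oplus G_1$ with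
$$G_0=\bigoplus_{i<j}\mathbb Z(p^i)^{(\alpha_i)}\oplus\mathbb Z(p^j)^{(2^\kappa)},\qquad G_1=\mathbb Z(p^j)^{(2^\kappa)}\oplus\bigoplus_{i>j}\mathbb Z(p^i)^{(\alpha_i)}.$$
It suffices to realize each $G_k$ as a $\mathcal P$-dense subgroup of a bounded compact $p$-group $K_k$ of weight $\kappa$ with $K_k[p]\subseteq G_k$. Indeed, then $G_0\times G_1$ is $\mathcal P$-dense in $K_0\times K_1$ by Lemma 3(d) and contains its $p$-socle. So it is minimal by Lemma 5, pseudocompact in case (b) by F3, and of weight $\kappa$ by Lemma 1.

**Step 2: the lower half $G_0$.** We fill the socle completely. Let $K_0=\mathbb Z(p^j)^\kappa$ and $V=K_0[p]\cong\mathbb Z(p)^\kappa$. By Lemma 7 there is a decomposition $V=E'\oplus Y$ with $E'$ $\mathcal P$-dense ($E'=E$ in case (a), $E'=\Sigma$ in case (b)) and $\dim Y=2^\kappa$. Since all $\alpha_i\le2^\kappa$, we can write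
$$Y=Y_0\oplus W_1\oplus\dots\oplus W_{j-1},\qquad\dim Y_0=2^\kappa,\quad\dim W_i=\alpha_i.$$
Put $D=E'\oplus Y_0$, a $\mathcal P$-dense subspace of dimension $2^\kappa$. Lemma 8 gives a $\mathcal P$-dense $S\le K_0$ with $S\cong G_0$ and $S[p]=D\oplus\bigoplus W_i=V=K_0[p]$.

**Step 3: the ambient group for the upper half.** We build a compact group whose $p^j$-multiple is the completion of $p^jG$. Let
$$M=\bigoplus_{i>j}\mathbb Z(p^{i-j})^{(\alpha_i)}\cong p^jG .$$
By the choice of $j$, $\alpha_i<2^\kappa$ for $i>j$, so $|M|<2^\kappa$. In case (b), $M\cong p^jG$ is a continuous image of $G$ in a pseudocompact topology, so it admits a pseudocompact topology (discrete if it is finite). By Lemma 11, and F3 in case (b), $M$ is isomorphic to, and will be identified with, a $\mathcal P$-dense subgroup of a compact bounded $p$-group $L$, the completion of $M$. By F4 and Lemma 1, $L\cong\prod_{i\ge1}\mathbb Z(p^i)^{\lambda_i}$ (finitely many $i$) with all $\lambda_i\le\kappa$. Let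
$$K_1=\mathbb Z(p^j)^\kappa\times\prod_{i\ge1}\mathbb Z(p^{i+j})^{\lambda_i}.$$
Then $w(K_1)=\kappa$. Multiplication by $p^j$ kills the first factor and maps $\mathbb Z(p^{i+j})$ onto a copy of $\mathbb Z(p^i)$, so $p^jK_1\cong L$ topologically. Composing, we get a continuous surjective homomorphism $\varphi:K_1\to L$ with kernel $K_1[p^j]$.

**Step 4: the pullback.** We put $G_1'=\varphi^{-1}(M)$. It contains $K_1[p^j]\supseteq K_1[p]$. Since $G_1'\supseteq\ker\varphi$ and $\varphi(G_1')=M$ is $\mathcal P$-dense in $L$, Lemma 3(b) shows that $G_1'$ is $\mathcal P$-dense in $K_1$.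

**Step 5: $G_1'\cong G_1$.** We compute the invariants.

- *Above $j$.* $p^jG_1'\cong\varphi(G_1')=M$, so for $i>j$ we have $\alpha_i(G_1')=\alpha_{i-j}(M)=\alpha_i$.
- *Below $j$.* All cyclic factors of $K_1$ have order at least $p^j$, so each $x\in K_1[p]$ is $x=p^{j-1}y$ with $y\in K_1$. Then $p^jy=px=0$, so $y\in K_1[p^j]\subseteq G_1'$. Hence $K_1[p]\subseteq p^{j-1}G_1'$, and $(p^{i}G_1')[p]=K_1[p]$ for $0\le i\le j-1$. So $\alpha_i(G_1')=0$ for $i<j$.
- *At $j$.* $\alpha_j(G_1')=\dim K_1[p]/(p^jG_1')[p]$. Here $|K_1[p]|=2^\kappa$ by F4, while $|(p^jG_1')[p]|\le|M|<2^\kappa$. So the quotient has $2^\kappa$ elements, and $\alpha_j(G_1')=2^\kappa$.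

These are the invariants of $G_1$, so $G_1'\cong G_1$. $\square$

## 12. Proof of Theorem B

**Part (1).** *Necessity.* If bounded $G$ is minimal, it is precompact by F1, and (4) gives $|G_p|=2^{w(K_p)}$ for each infinite $G_p$, with $w(K_p)$ infinite. *Sufficiency.* Since $G$ is bounded, only finitely many $G_p$ are nonzero. Give infinite $G_p$ the topology of Proposition 12(a) and finite $G_p$ the discrete topology, and take the product. It is dense in the product of the completions by Lemma 3(d), and it contains all the socles, so it is minimal by Lemma 5.

**Part (2).** *Necessity.* Let $G$ be minimal and pseudocompact with completion $K$. By Lemma 6, $G$ is bounded, so Lemmas 4 and 5 apply. Fix $p$. If $G_p$ is finite, (i) holds. Otherwise $|G_p|=2^{w(K_p)}$ by (4), and $G_p$ is pseudocompact and $G_\delta$-dense in $K_p$ by Lemma 4. If $w(K_p)>\omega$, then (ii) holds with $\kappa=w(K_p)$. If $w(K_p)=\omega$, then $K_p$ is metrizable, its points are $G_\delta$-sets, and $G_p=K_p\cong\prod_i\mathbb Z(p^i)^{\kappa_i}$ with $\kappa_i\le\omega$. By (3) each $\alpha_i(G_p)$ is finite or $\mathfrak c$, so (i) holds.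

*Sufficiency.* Let $G$ be bounded. If (i) holds for $p$, put $\kappa_i=\alpha_i(G_p)$ when this is finite and $\kappa_i=\omega$ when it is $\mathfrak c$. By (3), $G_p\cong\prod_i\mathbb Z(p^i)^{\kappa_i}$, which is a compact group. If (ii) holds for $p$, use Proposition 12(b). The product over the finitely many relevant $p$ is $G_\delta$-dense in the product of the completions by Lemma 3(d), and it contains all the socles. So it is pseudocompact by F3 and minimal by Lemma 5.

**Part (3).** Let torsion $G$ admit a minimal and a pseudocompact group topology. By Lemma 6, $G$ is bounded. By Lemma 4 each $G_p$ admits a pseudocompact topology, and by part (1) each infinite $G_p$ has $|G_p|=2^\kappa$ for some infinite $\kappa$. By part (2), $G$ has no minimal pseudocompact topology iff (i) and (ii) both fail for some $p$.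

Suppose both fail for $p$. Since (i) fails, $G_p$ is infinite. Since $G_p$ admits a pseudocompact topology, failure of (ii) means that no uncountable $\kappa$ satisfies $2^\kappa=|G_p|$. So $|G_p|=2^\omega=\mathfrak c$ and $2^{\omega_1}\neq\mathfrak c$, that is, $2^\omega<2^{\omega_1}$. Failure of (i) gives an $i$ with $\alpha_i(G_p)$ infinite and different from $\mathfrak c$. As $\alpha_i(G_p)\le|G_p|=\mathfrak c$, we get $\omega\le\alpha_i(G_p)<\mathfrak c$.

Conversely, let $2^\omega<2^{\omega_1}$, $|G_p|=\mathfrak c$ and $\omega\le\alpha_i(G_p)<\mathfrak c$. Then (i) fails for $p$. Also (ii) fails, since $2^\kappa\ge2^{\omega_1}>\mathfrak c=|G_p|$ for every uncountable $\kappa$.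

**Part (4).** Let $G$ be an infinite $p$-group with a pseudocompact group topology; it is bounded by Lemma 6. By F1, a minimal topology on $G$ has a compact completion $K$. Its weight is $w(K)$ by Lemma 1, and $2^{w(K)}=|G|$ by (4). If the topology is not metrizable, $w(K)$ is uncountable by Lemma 1. Conversely, for every uncountable $\kappa$ with $2^\kappa=|G|$, Proposition 12(b) gives a minimal pseudocompact topology of weight $\kappa$, and it is nonmetrizable by Lemma 1. $\square$

## 13. Lusin's Hypothesis and the proof of Theorem A

**The equivalence.** If $2^{\omega_1}=2^\omega$, the failure criterion in Theorem B(3) can never be met, so every torsion abelian group with both a minimal and a pseudocompact group topology has a minimal pseudocompact one. If $2^{\omega_1}\neq2^\omega$, that is, $2^\omega<2^{\omega_1}$, then Proposition 9 shows that for every prime $p$ the group $\mathbb Z(p)^{(\omega)}\oplus\mathbb Z(p^2)^{(\mathfrak c)}$ is a counterexample.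

**Undecidability.** CH is consistent (Gödel) and gives $2^\omega=\omega_1<2^{\omega_1}$; under CH the answer is **no**. Martin's Axiom together with $\omega_1<\mathfrak c$ is consistent (Solovay–Tennenbaum, 1971) and implies $2^{\omega_1}=\mathfrak c$ (Martin–Solovay, 1970); there the answer is **yes**. Hence, if ZFC is consistent, it neither proves nor refutes the positive answer, which is equivalent to $2^{\omega_1}=2^\omega$. $\blacksquare$
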